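# Simple modules with vertex $C_p\times C_p$ in blocks of unbounded defect

Throughout, $p$ is a prime, $F$ is an algebraically closed field of characteristic $p$, all groups are finite and all modules are finitely generated. From Section 3 on, $p$ is odd.

## 1. Simple modules with trivial vertex

A simple $FG$-module $M$ comes with two kinds of $p$-subgroups of $G$: its vertices, which measure how far $M$ is from being projective, and the defect groups of its block, which measure how complicated the block is. Every vertex of $M$ lies in a defect group. We ask about a converse: if the vertex is small, must the defect group be small?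

We first recall the precise notions. For $H\le G$, for $FG$-modules $X,Y$ and an $FH$-linear map $h:X\to Y$, put $\mathrm{Tr}_H^G(h)=\sum_{g\in G/H}ghg^{-1}$. An $FG$-module $X$ is *relatively $H$-projective* if the following equivalent conditions hold: $X$ is a direct summand of $\mathrm{Ind}_H^G(X|_H)$; $X$ is a direct summand of some module induced from $H$; $\mathrm{id}_X\in\mathrm{Tr}_H^G(\mathrm{End}_{FH}(X))$ (Higman's criterion). For $H=1$ this is ordinary projectivity. If $M$ is indecomposable, the minimal subgroups $R$ such that $M$ is relatively $R$-projective form one conjugacy class of $p$-subgroups, the *vertices* of $M$. A *source* on $R$ is an indecomposable $FR$-module $S$ such that $M$ is a direct summand of $\mathrm{Ind}_R^G(S)$. We use two standard facts.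

* (G1) $M$ is relatively $H$-projective if and only if $H$ contains a vertex of $M$. If $H$ contains a Sylow $p$-subgroup, every $FG$-module is relatively $H$-projective.
* (G2) If $R$ is a vertex of $M$, a source on $R$ can be chosen among the direct summands of $M|_R$. A source on $R$ has vertex $R$, so it is not projective when $R\ne1$.

For example, for the trivial module $F$ every endomorphism is a scalar $\lambda$, and $\mathrm{Tr}_H^G(\lambda)=|G:H|\lambda$. Hence $F$ is relatively $H$-projective if and only if $p\nmid|G:H|$, and the vertices of $F$ are the Sylow $p$-subgroups.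

A block of $FG$ is an indecomposable two-sided ideal direct summand of $FG$. Each simple module belongs to one block, and so does each ordinary irreducible character $\chi$ (with respect to a large enough $p$-modular system with residue field $F$): all composition factors of a reduction of $\chi$ modulo $p$ lie in its block. The defect groups of a block are $p$-subgroups $D$, forming one conjugacy class, and

* (B) $|G|_p/\chi(1)_p\le|D|$ for every ordinary irreducible $\chi$ in the block, with equality for some $\chi$.

In particular a block that contains a character of degree prime to $p$ has the Sylow $p$-subgroups as defect groups.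

**Proposition 1.1.** If a simple $FG$-module $M$ has vertex $1$, then its block has trivial defect groups.

*Proof.* Vertex $1$ means that $M$ is projective, so $M$ is its own projective cover. The Cartan numbers $c_{MN}=\sum_\chi d_{\chi M}d_{\chi N}$ therefore satisfy $c_{MM}=1$ and $c_{MN}=0$ for simple $N\not\cong M$. From $\sum_\chi d_{\chi M}^2=1$ there is exactly one $\chi$ with $d_{\chi M}\neq0$, and $d_{\chi M}=1$. No other simple module is linked to $M$, so $M$ is the only simple module in its block, and $\chi$ is the only ordinary character in it. By Brauer reciprocity the character of the lift of the projective module $M$ is $\chi$, so $\chi(1)=\dim M$. Finally $M$ is free over a Sylow $p$-subgroup, so $|G|_p$ divides $\chi(1)$, and (B) gives $|D|=1$. $\square$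

What changes for a vertex $Q\ne1$? The argument used that $M$, being projective, is tied to a single ordinary character. A simple module that is not projective need not lift to characteristic $0$, and nothing visible prevents its block from also containing a character of degree prime to $p$; then the defect groups are full Sylow subgroups, however small $Q$ is.

## 2. Vertex-bounded defect for a fixed $p$-group $Q$

To compare vertices in different groups we use abstract pairs $(Q,L)$, where $Q$ is a $p$-group and $L$ an indecomposable $FQ$-module. For an isomorphism $\varphi:Q\to Q'$ and an $FQ'$-module $L'$, let ${}^\varphi L'$ be the space $L'$ on which $x\in Q$ acts as $\varphi(x)$.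

**Definition.** Two pairs $(Q,L)$, $(Q',L')$ are *equivalent* if $L\cong{}^\varphi L'$ for some isomorphism $\varphi:Q\to Q'$. The pair $(Q,L)$ is a *vertex-source pair* of $(G,M)$, with $M$ indecomposable, if there are a vertex $R$ of $M$, a source $S$ of $M$ on $R$, and an isomorphism $\varphi:Q\to R$ with $L\cong{}^\varphi S$. This depends only on the equivalence class of $(Q,L)$.

**Definition.** Let $\mathcal G$ be a set of finite groups. $\mathcal V_{\mathcal G}(Q)$ is the set of equivalence classes of pairs $(Q,L)$ that are vertex-source pairs of some $(G,M)$ with $G\in\mathcal G$ and $M$ simple. $\mathcal G$ has the *vertex-bounded-defect property with respect to $Q$* if there is an integer $c_{\mathcal G}(Q)$ such that, whenever $(Q,L)$ lies in $\mathcal V_{\mathcal G}(Q)$ and $M$ is a simple $FG$-module with $G\in\mathcal G$ having $(Q,L)$ as a vertex-source pair, the defect groups of the block of $M$ have order at most $c_{\mathcal G}(Q)$.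

Proposition 1.1 says that every $\mathcal G$ has the property with respect to $Q=1$, with $c=1$.

**Example 2.1.** Let $Q=\langle x\rangle\times\langle y\rangle\cong C_p\times C_p$ and $\lambda\in F\setminus\mathbb F_p$. Let $V_\lambda=F[n]/(n^p)$, with $x$ acting as $1+n$ and $y$ as $1+\lambda n$; both have $p$-th power $1$. The module is uniserial over $\langle x\rangle$, hence indecomposable. The element $x^iy^j\ne1$ acts as $1+(i+j\lambda)n+\cdots$ with $i+j\lambda\neq0$, so $x^iy^j-1$ acts as $n$ times a unit, that is, as one Jordan block of size $p$. Thus $V_\lambda$ is free over every subgroup of order $p$. But $\dim V_\lambda=p<p^2$, so $V_\lambda$ is not projective over $Q$. If its vertex $C$ were proper in $Q$, then $V_\lambda$ would be a summand of $\mathrm{Ind}_C^Q(V_\lambda|_C)$, which is projective, a contradiction. So $V_\lambda$ has vertex $Q$.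

On $V_\lambda$ the element $(y-1)-\lambda(x-1)$ acts as $0$, on $V_\mu$ as $(\mu-\lambda)n$; so $V_\lambda\not\cong V_\mu$ for $\lambda\ne\mu$. For each of the finitely many automorphisms $\varphi$ of $Q$ there is at most one $\mu$ with $V_\lambda\cong{}^\varphi V_\mu$. So there are infinitely many equivalence classes of pairs $(C_p\times C_p,L)$; this will matter in Section 7.

The next lemma settles another simple case by hand.

**Lemma 2.2.** Let $N$ be a normal $p$-subgroup of $\Gamma$, and $D$ a simple $F[\Gamma/N]$-module, inflated to $\Gamma$. The vertices of $D$ over $\Gamma$ are the preimages of its vertices over $\Gamma/N$.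

*Proof.* Let $R$ be a vertex of $D$ over $\Gamma$, with source $S$. Then $D|_N$, a sum of trivial modules, is a summand of $(\mathrm{Ind}_R^\Gamma S)|_N$, which by Mackey is a direct sum of modules induced from subgroups $N\cap gRg^{-1}$. By Krull–Schmidt the trivial $FN$-module is relatively $N\cap gRg^{-1}$-projective for some $g$. By the computation for trivial modules $p\nmid|N:N\cap gRg^{-1}|$, so $N\le gRg^{-1}$, and $N\le R$ because $N$ is normal. For $N\le H\le\Gamma$, the module $\mathrm{Ind}_H^\Gamma(D|_H)$ is the inflation of $\mathrm{Ind}_{H/N}^{\Gamma/N}(D|_{H/N})$, so $D$ is relatively $H$-projective over $\Gamma$ if and only if it is relatively $H/N$-projective over $\Gamma/N$. Taking minimal such $H$ gives the claim. $\square$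

For instance, if $G$ has a normal Sylow $p$-subgroup $N$, then $N$ acts trivially on every simple module, so by the lemma every simple module has vertex $N$. Groups of this kind have the property with $c(Q)=|Q|$.

Two facts frame the problem. By a result of Erdmann, the property holds whenever $Q$ is cyclic, with $c(Q)=|Q|$. For $p=2$ it fails in general: the groups $\mathrm{PSL}_2(q)$, $q\equiv1\pmod 4$, have a simple module in the principal block whose vertices are Klein four-groups, while the Sylow $2$-subgroups are dihedral of order $(q-1)_2$, which is unbounded. Danz and Müller, "Source Algebras of Blocks, Sources of Simple Modules, and a Conjecture of Feit", arXiv:1106.2949 (2011), ask: if $p$ is odd, does $\mathcal G$ always have the vertex-bounded-defect property with respect to $Q$?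

The answer is no, for every odd $p$. Let $q$ be a prime power with $p\mid q-1$ and let $p^a=(q-1)_p$. For fixed $p$ the number $a$ is unbounded: $q=2^{(p-1)p^{b-1}}$ has $q\equiv1\pmod{p^b}$, so $a\ge b$.

**Theorem 2.3.** Let $p$ be odd. $\mathrm{PSL}_p(q)$ has a simple module $M_0$ over $F$ which lies in a block whose defect groups are the Sylow $p$-subgroups, of order $p^{a(p-1)}$, and whose vertices are isomorphic to $C_p\times C_p$. Hence $\{\mathrm{PSL}_p(q):q\equiv1\bmod p\}$, and every set of groups containing it, in particular the set of all finite groups, does not have the vertex-bounded-defect property with respect to $C_p\times C_p$.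

Since the property holds for cyclic $Q$, the order $|Q|=p^2$ is the smallest possible.

**Theorem 2.4.** For every odd $p$ there is a single indecomposable $F[C_p\times C_p]$-module $L$ such that simple modules with vertex-source pair $(C_p\times C_p,L)$ occur in blocks of groups $\mathrm{PSL}_p(q)$ of unboundedly large defect. So the property still fails if the bound may depend on $(Q,L)$.

**Corollary 2.5.** Let $p$ be odd and $Q'$ a finite $p$-group. For the set of all finite groups the property fails with respect to $C_p\times C_p\times Q'$, and, if $Q'\ne1$, with respect to every central product $p_+^{1+2}\circ Q'$ over a subgroup of order $p$. In particular it fails for $p_+^{1+2}$ (extraspecial of order $p^3$, exponent $p$).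

## 3. Elementary abelian subgroups of $\mathrm{PSL}_p(q)$

From now on $p$ is odd. Where should one look? In the example for $p=2$ the degree of $\mathrm{PSL}_2$ equals the prime. For odd $p$ the group $\mathrm{PSL}_2(q)$ with $q\equiv 1\pmod p$ is useless: its Sylow $p$-subgroups are cyclic, so all vertices are cyclic and Erdmann's result applies. So we try degree $p$.

Put $G=\mathrm{GL}_p(q)$, $Z=Z(G)$, let $T$ be the group of diagonal matrices in $G$, and let
$$S=\mathrm{SL}_p(q),\qquad Z(S)=\{\lambda I:\lambda^p=1\},\qquad \bar G=\mathrm{PSL}_p(q)=S/Z(S)\cong SZ/Z\le\mathrm{PGL}_p(q).$$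
Since $p\mid q-1$, $|Z(S)|=p$. Write $\mu_{p^k}$ for the subgroup of order $p^k$ in $\mathbb F_q^\times$ ($k\le a$), and fix $\omega$ of order $p$.

*The order of a Sylow subgroup.* For $1\le i<p$, $\frac{q^i-1}{q-1}=1+q+\cdots+q^{i-1}\equiv i\not\equiv0\pmod p$, so $(q^i-1)_p=p^a$. Write $q=1+p^am$ with $p\nmid m$. In $q^p-1=\sum_{k\ge1}\binom pk(p^am)^k$ the term $k=1$ has $p$-part $p^{a+1}$; the terms $2\le k<p$ are divisible by $p^{1+2a}$ and the last by $p^{pa}$, so all are divisible by $p^{a+2}$ (as $p\geq 3$). So $(q^p-1)_p=p^{a+1}$. From $|S|=q^{p(p-1)/2}\prod_{i=2}^p(q^i-1)$ we get $|S|_p=p^{a(p-1)+1}$ and $|\bar G|_p=p^{a(p-1)}$.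

*The Sylow subgroup.* Index coordinates by $\mathbb Z/p$ and let $\sigma$ be the permutation matrix with $\sigma e_i=e_{i+1}$; $\det\sigma=1$ as $p$ is odd. Let $T_S$ be the group of diagonal matrices of determinant $1$ with entries in $\mu_{p^a}$. Then $|T_S\rtimes\langle\sigma\rangle|=p^{a(p-1)}\cdot p=|S|_p$. So
$$P=(T_S\rtimes\langle\sigma\rangle)/Z(S)\quad\text{is a Sylow $p$-subgroup of }\bar G,\qquad A_0=T_S/Z(S),\quad |P:A_0|=p .$$
Put $z=\mathrm{diag}(1,\omega,\dots,\omega^{p-1})$. Its determinant is $\omega^{p(p-1)/2}=1$, so $z\in T_S$; and $z$ is not scalar. Bars denote images modulo $Z(S)$.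

**Lemma 3.1.** Let $t\in (T_S\rtimes\langle\sigma\rangle)\setminus T_S$.

* (a) $t^p=I$, the characteristic polynomial of $t$ is $x^p-1$, and $t$ is conjugate in $G$ to the diagonal matrix $z$.
* (b) $E_t:=C_P(\bar t)=\langle\bar z\rangle\times\langle\bar t\rangle\cong C_p\times C_p$, and $C_P(E_t)=E_t$.
* (c) An elementary abelian subgroup of $P$ not contained in $A_0$ is either some $E_{t'}$ or of the form $\langle\bar t'\rangle$, of order $p$, with $\bar t'\in P\setminus A_0$.
* (d) The preimage of $E_t$ in $S$ is nonabelian of order $p^3$ and exponent $p$.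

*Proof.* Write $t=d\sigma^j$ with $d\in T_S$, $p\nmid j$.

(a) We have $te_i=d_{i+j}e_{i+j}$. So $t^pe_i=\det(d)e_i=e_i$, and $e_0,te_0,\dots,t^{p-1}e_0$ are nonzero multiples of the $p$ distinct basis vectors. Thus $e_0$ is a cyclic vector, the minimal polynomial has degree $p$, and it divides $x^p-1$; so both the minimal and the characteristic polynomial are $x^p-1$. It has the $p$ distinct roots $1,\omega,\dots,\omega^{p-1}$ in $\mathbb F_q$.

(b) Let $d'\in T_S$. Since $d$ and $d'$ commute, $\bar d'$ commutes with $\bar t$ if and only if $\sigma^jd'\sigma^{-j}=\xi d'$ for some $\xi\in\mu_p$, that is, $d'_{i-j}=\xi d'_i$ for all $i$. With $jj'\equiv1\pmod p$ this gives $d'_{i+1}=\zeta d'_i$ for $\zeta=\xi^{-j'}$. So $d'=c\cdot\mathrm{diag}(1,\zeta,\dots,\zeta^{p-1})$ with $\zeta\in\mu_p$; conversely such $d'$ satisfy the condition. Now $1=\det d'=c^p\zeta^{p(p-1)/2}=c^p$, so $cI\in Z(S)$. Hence $C_{A_0}(\bar t)=\langle\bar z\rangle$, of order $p$. As $\bar t\notin A_0$ has order $p$ by (a) and $|P:A_0|=p$, we get $C_P(\bar t)=\langle\bar z\rangle\times\langle\bar t\rangle$. Finally $C_P(E_t)\le C_P(\bar t)=E_t$,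 and $E_t$ is abelian.

(c) Such a subgroup contains some $\bar t'\in P\setminus A_0$, so it lies in $C_P(\bar t')=E_{t'}$, which has order $p^2$.

(d) The preimage is $\langle z,t\rangle Z(S)$, of order $p^3$. Since $tzt^{-1}=\sigma^jz\sigma^{-j}=\omega^{-j}z\ne z$, it is nonabelian. Its elements outside $T_S$ have $p$-th power $I$ by (a); those in $T_S$ form $\langle z\rangle Z(S)$, of exponent $p$. $\square$

Let $\mathcal E=\{E_t:\bar t\in P\setminus A_0\}$. It is closed under conjugation in $P$, because $A_0$ is normal.

*What kind of module to look for.* Suppose $M$ is a simple $FG$-module on which $Z$ acts trivially and which is projective over $T/Z$. Then $M$ is projective over $A_0\le T/Z$. By Lemma 3.1(a) it is also projective over each $\langle\bar t\rangle$ with $\bar t\in P\setminus A_0$, since $\bar t$ is conjugate in $\mathrm{PGL}_p(q)$ into $T/Z$. By Lemma 3.1(c),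
$$M\text{ is projective over every elementary abelian subgroup of }P\text{ that is not in }\mathcal E.\tag{1}$$
The groups $E_t$ escape because their preimages are nonabelian: $z$ and $t$ are diagonalizable, but not simultaneously.

*A first guess, and where it stops.* $M$ is projective over $A_0$, which has index only $p$, and over all subgroups of order $p$. One would like to conclude that a vertex avoids all of these and so has order at most $p$. Example 2.1 refutes this: $V_\lambda$ is projective over every proper subgroup of $C_p\times C_p$ and its vertex is $C_p\times C_p$. So the $E_t$ cannot be ignored. The next hope is that $M|_P$ is relatively projective with respect to the groups in $\mathcal E$. Chouinard's theorem says that a module is projective if it is projective on all elementary abelian subgroups; we want a relative version, with the members of $\mathcal E$ exempt. As a general principle this is false too. Let $P=C_{p^2}$, let $E$ be its subgroup of order $p$ and $X=F$. The only elementary abelian subgroup other than $E$ is $1$, over which $F$ is projective; but the vertex of $F$ is $P$. The hypothesis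 that rescues the statement is that the exempt subgroups are self-centralizing, which Lemma 3.1(b) provides and which fails in $C_{p^2}$.

## 4. Modules that are projective away from self-centralizing subgroups

**Theorem 4.1.** Let $P$ be a finite $p$-group and $\mathcal E\neq\emptyset$ a set of elementary abelian subgroups, closed under conjugation, with $C_P(E)=E$ for all $E\in\mathcal E$. Let $X$ be an $FP$-module whose restriction to every elementary abelian subgroup not in $\mathcal E$ is projective. Then $\mathrm{id}_X\in\sum_{E\in\mathcal E}\mathrm{Tr}_E^P(\mathrm{End}_{FE}(X))$. Consequently $X$ is a direct summand of $\bigoplus_j\mathrm{Ind}_{E_j}^P(X|_{E_j})$ for representatives $E_j$ of the $P$-classes in $\mathcal E$.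

*The stable category.* Morphisms are $FP$-maps modulo those that factor through a projective module; a map $X\to Y$ factors through a projective if and only if it lies in $\mathrm{Tr}_1^P(\mathrm{Hom}_F(X,Y))$. Write $\Omega$ for the kernel of a projective cover and $\Omega^{-1}$ for the cokernel of an injective hull. A map $f:X\to Y$ lies in a triangle $X\to Y\to C\to\Omega^{-1}X$, where $C$ is the cokernel of $X\to Y\oplus I(X)$ and $I(X)$ is an injective hull; $f$ is a stable isomorphism if and only if $C$ is projective. Triangles restrict to triangles over subgroups. For $n\ge1$, $H^n(P,F)=\underline{\mathrm{Hom}}_{FP}(\Omega^nF,F)$. For $E\le P$ the module $(\Omega^nF)|_E$ is $\Omega^nF$ over $E$ plus a projective, so $H^n(E,F)=\underline{\mathrm{Hom}}_{FE}((\Omega^nF)|_E,F)$, and the cohomological transfer is induced by $h\mapsto\sum_{g\in P/E}ghg^{-1}$.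

*Varieties* (Benson, *Representations and Cohomology II*, Ch. 5; Avrunin–Scott 1982; Carlson 1983). Let $E$ be elementary abelian. Modulo nilpotents, $H^{ev}(E,F)$ is $S(E)=\mathrm{Sym}(\mathrm{Hom}(E,\mathbb F_p)\otimes F)$, realized as the subalgebra generated by the Bocksteins of $H^1(E,\mathbb F_p)$; these have degree $2$. So the maximal ideal spectrum is the vector space $V_E=E\otimes_{\mathbb F_p}F$, naturally in $E$; elements of $S(E)$ are polynomial functions on $V_E$, and for $E'\le E$ the map induced by restriction is the inclusion $E'\otimes F\subseteq E\otimes F$. For an $FE$-module $X$ let $V_E(X)\subseteq V_E$ be the closed cone defined by the annihilator of $\mathrm{Ext}^*_{FE}(X,X)$ in $H^{ev}(E,F)$. For $X=0$ we set $V_E(X)=\{0\}$. We use: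

* (V1) $X$ is projective if and only if $V_E(X)=\{0\}$.
* (V2) $V_{E'}(X)=V_E(X)\cap(E'\otimes F)$ for $E'\le E$.
* (V3) $V_E(X\otimes X')=V_E(X)\cap V_E(X')$.
* (V4) For $0\ne\zeta\in H^{2m}(E,F)$, $m\ge1$, with representing map $\hat\zeta:\Omega^{2m}F\to F$ and $L_\zeta=\ker\hat\zeta$, the cone $V_E(L_\zeta)$ is the zero set of $\zeta$.
* (V5) (Chouinard) An $FP$-module is projective if and only if its restrictions to all elementary abelian subgroups are.

For example, if $|E|=p$ then $V_E$ is a line, and $V_E(X)$ is $\{0\}$ or the whole line. For $E=C_p\times C_p$ and $X=V_\lambda$ of Example 2.1, (V1) and (V2) say that $V_E(X)\ne\{0\}$ meets each of the $p+1$ lines $C\otimes F$, $|C|=p$, only in $0$.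

*The idea.* We want a class $\eta\in H^{2m}(P,F)$ that is a sum of transfers from members of $\mathcal E$ and acts invertibly on $X$. Dividing by $\eta$ then writes $\mathrm{id}_X$ as a sum of transfers. For invertibility the restriction of $\eta$ to $E\in\mathcal E$ must not vanish on $V_E(X)\setminus\{0\}$. That restriction will be $\sum_{g\in W}g\tau$, with $W=N_P(E)/E$. In the example $P=C_{p^2}$ the group $W$ acts trivially on $E$, so this sum is $p\tau=0$ and every transfer from $E$ restricts to zero; here the approach breaks. If $C_P(E)=E$, it turns out that $W$ permutes the lines of $V_E(X)$ freely, and then $\tau$ can be chosen so that no cancellation occurs.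

*Proof of Theorem 4.1.* If $1\in\mathcal E$ then $P=C_P(1)=1$ and the theorem is trivial. So assume all $E\in\mathcal E$ are nontrivial.

**Step 1: restricting transfers.** The purpose is to compute $\mathrm{res}_{E_i}\mathrm{Tr}_{E_j}^P$. An elementary abelian subgroup containing $E\in\mathcal E$ centralizes $E$, hence equals $E$. So each $E\in\mathcal E$ is a maximal elementary abelian subgroup, and proper subgroups of $E$ are not in $\mathcal E$. Let $E_1,\dots,E_r$ represent the $P$-classes in $\mathcal E$ and let $W_j=N_P(E_j)/E_j$, a $p$-group acting faithfully on $E_j$. Then for $\tau_j\in H^*(E_j,F)$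
$$\mathrm{res}_{E_i}\mathrm{Tr}_{E_j}^P(\tau_j)=\delta_{ij}\sum_{g\in W_j}g\tau_j .\tag{2}$$
Indeed, in the double coset formula the terms are transfers to $E_i$ from $E_i\cap gE_jg^{-1}$. If this is a proper subgroup $E'$ of $E_i$, then $E'$ has a complement in $E_i$, so the identity of $E'$ extends to a projection $E_i\to E'$ and $\mathrm{res}^{E_i}_{E'}$ is surjective. Since $\mathrm{Tr}_{E'}^{E_i}\circ\mathrm{res}^{E_i}_{E'}$ is multiplication by $|E_i:E'|=0$, the transfer vanishes. If $E_i\le gE_jg^{-1}$, then equality holds by maximality, so $i=j$ and $g\in N_P(E_j)$; these double cosets are the elements of $W_j$.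

**Step 2: $W$ acts freely on the lines of $V_E(X)$.** Fix $j$; write $E=E_j$, $W=W_j$. For $E'<E$ we have $E'\notin\mathcal E$, so $X|_{E'}$ is projective and $V_E(X)\cap(E'\otimes F)=\{0\}$ by (V1), (V2). Take $E'$ of index $p$: the closed cone $V_E(X)$ meets a hyperplane only in $0$. Intersecting an irreducible component, a cone of dimension $d$, with a hyperplane leaves dimension at least $d-1$; so $d\le1$, and $V_E(X)$ is $\{0\}$ or a finite union of lines. Let $\Lambda$ be this finite set of lines. For $g\in N_P(E)$, $x\mapsto gx$ identifies $X|_E$ with its $g$-conjugate, so $V_E(X)$ and $\Lambda$ are $W$-stable.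

Suppose $g\ell=\ell$ with $\ell\in\Lambda$ and $1\neq g\in W$. Then $g$ acts on $\ell$ by a scalar in $F^\times$ of $p$-power order, that is, by $1$. So $\ell\subseteq\ker(g-1)=C_E(g)\otimes F$. As $W$ acts faithfully, $C_E(g)<E$, contradicting $V_E(X)\cap(C_E(g)\otimes F)=\{0\}$.

**Step 3: a function whose $W$-orbit sum has no zero on $V_E(X)\setminus\{0\}$.** Let $\Lambda'\subseteq\Lambda$ represent the $W$-orbits. For every $m\ge|\Lambda|$ there is $\tau\in S(E)$, homogeneous of polynomial degree $m$, vanishing on all lines in $\Lambda\setminus\Lambda'$ and on no line in $\Lambda'$. For each $\ell\in\Lambda\setminus\Lambda'$ choose a linear form vanishing on $\ell$ but on no line of $\Lambda'$: the forms vanishing on $\ell$ and a given $\ell'\ne\ell$ form a proper subspace of those vanishing on $\ell$, and finitely many proper subspaces do not cover a space over the infinite field $F$. Multiply these forms by a power of a linear form that vanishes on no line in $\Lambda$.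

For $0\ne v\in\ell\in\Lambda'$ and $1\neq g\in W$, the line $g^{-1}\ell$ lies in the orbit of $\ell$ and differs from $\ell$ by Step 2, so it lies in $\Lambda\setminus\Lambda'$ and $\tau(g^{-1}v)=0$. Hence
$$\sum_{g\in W}(g\tau)(v)=\sum_{g\in W}\tau(g^{-1}v)=\tau(v)\neq0 .$$
The function $\sum_gg\tau$ is $W$-invariant and every line of $\Lambda$ is $W$-conjugate to one in $\Lambda'$. So it vanishes nowhere on $V_E(X)\setminus\{0\}$.

**Step 4: a class that acts invertibly on $X$.** Choose such $\tau_j\in S(E_j)$ for all $j$ with a common degree $m\ge1$, and put $\eta=\sum_j\mathrm{Tr}_{E_j}^P(\tau_j)\in H^{2m}(P,F)$. By (2) and Step 3, $\mathrm{res}_{E_j}\eta$ vanishes nowhere on $V_{E_j}(X)\setminus\{0\}$, for every $j$. Let $\hat\eta:\Omega^{2m}F\to F$ represent $\eta$ and let $C$ be the third term of a triangle on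
$$f=\hat\eta\otimes\mathrm{id}_X:\Omega^{2m}F\otimes X\to X .$$
We show that $C$ is projective, using (V5). If $E'\notin\mathcal E$ is elementary abelian, then $X|_{E'}$ is projective, so both terms of the triangle and hence $C$ are projective over $E'$. If $E'\in\mathcal E$, we may take $E'=E_j$ by conjugation, as $C$ is an $FP$-module. If $X|_{E_j}$ is projective, so is $C|_{E_j}$, as before. Otherwise $V_{E_j}(X)\neq\{0\}$, so $\zeta=\mathrm{res}_{E_j}\eta\neq0$. The exact sequence $0\to L_\zeta\otimes X\to\Omega^{2m}F\otimes X\to X\to0$ over $E_j$ shows that $C|_{E_j}\cong\Omega^{-1}(L_\zeta\otimes X)$ up to projectives. By (V3) and (V4), $V_{E_j}(L_\zeta\otimes X)$ is the set of zeros of $\zeta$ on $V_{E_j}(X)$, which is $\{0\}$; so $L_\zeta\otimes X$ and $C|_{E_j}$ are projective by (V1).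

Thus $f$ is a stable isomorphism, and there is an $FP$-map $\zeta':X\to\Omega^{2m}F\otimes X$ such that $f\zeta'-\mathrm{id}_X$ factors through a projective.

**Step 5: $\mathrm{id}_X$ is a sum of transfers.** Let $\hat\tau_j:\Omega^{2m}F\to F$ be $E_j$-linear maps representing $\tau_j$. Modulo maps factoring through projectives, $\hat\eta=\sum_j\mathrm{Tr}_{E_j}^P(\hat\tau_j)$. Since $\mathrm{id}_X$ and $\zeta'$ are $P$-linear, they can be moved inside the transfer:
$$\mathrm{id}_X=\sum_j\mathrm{Tr}_{E_j}^P\big((\hat\tau_j\otimes\mathrm{id}_X)\zeta'\big)+\pi,$$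
where $\pi$ factors through a projective. So $\pi\in\mathrm{Tr}_1^P(\mathrm{End}_F(X))\subseteq\mathrm{Tr}_{E_1}^P(\mathrm{End}_{FE_1}(X))$, since $\mathrm{Tr}_1^P=\mathrm{Tr}_{E_1}^P\mathrm{Tr}_1^{E_1}$. This is the first claim.

**Step 6: splitting.** By Step 5, $\mathrm{id}_X=\sum_j\mathrm{Tr}_{E_j}^P(\theta_j)$ with $\theta_j\in\mathrm{End}_{FE_j}(X)$. Define
$$\alpha:X\to\bigoplus_jFP\otimes_{FE_j}X,\quad \alpha(x)=\Big(\sum_{g\in P/E_j}g\otimes\theta_j(g^{-1}x)\Big)_j,$$
and $\beta(g\otimes x)=gx$ on each summand. The map $\alpha$ does not depend on the coset representatives because $\theta_j$ is $E_j$-linear, and $\alpha(hx)=h\alpha(x)$ follows by replacing $g$ by $hg$. So $\alpha,\beta$ are $P$-linear, and $\beta\alpha=\sum_j\mathrm{Tr}_{E_j}^P(\theta_j)=\mathrm{id}_X$. $\blacksquare$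

## 5. The cuspidal composition factor of the permutation module on flags

By (1) and Theorem 4.1 we need a simple module, with $Z$ acting trivially, that is projective over $T/Z$ and lies in a block of full defect. Cuspidality will give the projectivity.

For $n\ge1$ let $G_n=\mathrm{GL}_n(q)$, $T_n$ the diagonal matrices, $U_n$ the upper unitriangular matrices, $B_n=T_nU_n$, and $Y_n=F[G_n/B_n]$, the permutation module on complete flags of $\mathbb F_q^n$. Put $T_n'=\{\mathrm{diag}(t_1,\dots,t_{n-1},1)\}$, so $T_n=T_n'\times Z(G_n)$. "Parabolic" means a standard block-upper-triangular subgroup $\Pi=LU_\Pi$. Since $p\nmid q$, the groups $U_\Pi$ are $p'$-groups, so taking $U_\Pi$-fixed points is exact.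

**Definition.** An $FG_n$-module $V$ is *cuspidal* if $V^{U_\Pi}=0$ for all proper parabolics $\Pi$.

It is enough to require this for the maximal ones, whose radicals we write $U_{(k,n-k)}$, because $\Pi\le\Pi'$ implies $U_{\Pi'}\le U_\Pi$. Fix a nontrivial character $\vartheta:\mathbb F_q\to F^\times$ of the additive group, let $\psi(u)=\vartheta(\sum_iu_{i,i+1})$ for $u\in U_n$, and let $e_\psi\in FU_n$ be the corresponding idempotent; $e_\psi V$ is the $\psi$-eigenspace of $U_n$ in $V$.

To see why cuspidal modules are projective over a torus, take $n=2$. Then $V^{U_2}=0$, so $V$ is the sum of the eigenspaces of the $q-1$ nontrivial characters of $U_2\cong\mathbb F_q$. The group $T_2'\cong\mathbb F_q^\times$ permutes these characters simply transitively, so $V|_{T_2'}$ is free. The lemma iterates this.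

**Lemma 5.1.** If $V\neq0$ is a cuspidal $FG_n$-module, then $V|_{T_n'}$ is projective and $e_\psi V\neq0$.

*Proof.* For $2\le j\le n$ let $N_j=\{1+\sum_{i<j}a_iE_{ij}\}\cong\mathbb F_q^{j-1}$ (columns), $\psi_j(a)=\vartheta(a_{j-1})$, and $H_j=N_j\rtimes G_{j-1}\le G_j\le G_n$ (upper left blocks), the matrices in $G_j$ with last row $(0,\dots,0,1)$; put $H_1=1$. Let $V_n=V$, and let $V_{j-1}$ be the $\psi_j$-eigenspace of $N_j$ in $V_j$.

*$V_j$ is $H_j$-stable.* The characters of $N_j$ are $\chi_b:a\mapsto\vartheta(ba)$ for row vectors $b$: these are $q^{j-1}$ distinct characters. An element $g\in G_{j-1}$ acts on $N_j$ by $a\mapsto ga$, hence sends $\chi_b$ to $\chi_{bg^{-1}}$. So $G_{j-1}$ is transitive on the nontrivial characters, and the stabilizer of $\psi_j=\chi_{(0,\dots,0,1)}$ is the set of $g$ with last row $(0,\dots,0,1)$, which is $H_{j-1}$. Therefore, if $V_j$ is $H_j$-stable, then $V_{j-1}$ is $H_{j-1}$-stable, and downward induction applies.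

*$V_j^{N_j}=0$ for $j\ge2$.* Let $v\in V_j^{N_j}$. For $l>j$ we have $v\in V_{l-1}$, so $N_l$ acts on $v$ via $\psi_l$, which is trivial on the elements of $N_l$ supported in rows $\le j-1\le l-2$. Also $N_j$ fixes $v$. Together these elements fill columns $j,\dots,n$ in rows $1,\dots,j-1$ and generate $U_{(j-1,n-j+1)}$. So $v=0$ by cuspidality.

*Induction.* Hence $V_j$ is the direct sum of the eigenspaces of the nontrivial characters of $N_j$. For $l>j$ the group $N_l$ is normalized by $G_{l-1}\geq H_j$ and by $N_k$ for $k<l$, and it acts on $V_j$ by scalars via $\psi_l$. So $N_n\cdots N_{j+1}H_j$ is a group acting on $V_j$; it permutes the eigenspaces of $N_j$ in $V_j$ transitively, and the stabilizer of $V_{j-1}$ is $N_n\cdots N_{j+1}N_jH_{j-1}$. Thus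
$$V_j\cong\mathrm{Ind}_{N_n\cdots N_jH_{j-1}}^{N_n\cdots N_{j+1}H_j}(V_{j-1})\qquad(n\ge j\ge2).$$
By transitivity of induction, $V|_{H_n}\cong\mathrm{Ind}_{U_n}^{H_n}(V_1)$, since $N_n\cdots N_2H_1=U_n$. On $V_1$ each $N_j$ acts by $\psi_j=\psi|_{N_j}$, so $V_1=e_\psi V$. As $V\ne0$, $e_\psi V\ne0$. As $U_n$ is a $p'$-group, $V_1$ is projective, so $V|_{H_n}$ is projective, and $T_n'\le H_n$. $\square$

The proof also gives $\dim V=|H_n:U_n|\dim e_\psi V=\prod_{i=1}^{n-1}(q^i-1)\cdot\dim e_\psi V$.

**Lemma 5.2.** $\dim e_\psi Y_n=1$, and $e_\psi F[G_n/\Pi_s]=0$ for $\Pi_s=B_n\cup B_nsB_n$, $s$ a simple reflection. The center $Z(G_n)$ acts trivially on $Y_n$, and $Y_n^{U_n}=Y_n^{B_n}$.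

*Proof.* By Bruhat decomposition $Y_n|_{U_n}=\bigoplus_wF[U_n/(U_n\cap wU_nw^{-1})]$, because elements of $U_n\cap wB_nw^{-1}$ have order prime to $|T_n|$ and so lie in $wU_nw^{-1}$. The $e_\psi$-part of $F[U_n/V]$ has dimension $1$ if $\psi|_V=1$ and $0$ otherwise. If $w\neq w_0$, some simple root $\alpha$ has $w^{-1}\alpha>0$, so $U_n\cap wU_nw^{-1}$ contains the root subgroup of $\alpha$, on which $\psi$ is nontrivial. For $w=w_0$ the intersection is trivial. This gives $\dim e_\psi Y_n=1$. The $U_n$-stabilizer of $w\Pi_s$ contains $U_n\cap w'U_nw'^{-1}$ for both $w'\in\{w,ws\}$, and one of these is not $w_0$; so $e_\psi F[G_n/\Pi_s]=0$. The last claims hold because $Z(G_n)\le B_n$ and $U_nwB_n=B_nwB_n$. $\square$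

**Lemma 5.3.** If $2\le n<p$, then $Y_n$ has no cuspidal composition factor.

*Proof.* Let $N$ be one. $Z(G_n)$ acts trivially on it, so by Lemma 5.1 it is projective over $T_n/Z(G_n)\cong T_n'$. This group contains a Sylow $p$-subgroup of $\mathrm{PGL}_n(q)$, since $|G_n:T_n|=q^{n(n-1)/2}\prod_{i\le n}\frac{q^i-1}{q-1}$ and $\frac{q^i-1}{q-1}\equiv i\not\equiv0\pmod p$. So $N$ is a projective, hence also injective, simple $F\mathrm{PGL}_n(q)$-module. If $N\cong Y'/Y''$ with $Y''\le Y'\le Y_n$, projectivity gives a submodule of $Y'$ isomorphic to $N$, and injectivity splits it off $Y_n$. Then $0\ne\mathrm{Hom}_{G_n}(Y_n,N)\cong N^{B_n}\subseteq N^{U_n}$, contradicting cuspidality. $\square$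

So for degrees $2\le n<p$ the module $Y_n$ offers no cuspidal factor. For $n=p$ the torus no longer contains a Sylow subgroup, and the proof of Lemma 5.3 stops. From now on $n=p$; write $G=G_p$, $B=B_p$, $U=U_p$, $T=T_p$, $Y=Y_p$.

**Lemma 5.4.** Every composition factor $D$ of $Y$ is cuspidal or satisfies $D^U\ne0$.

*Proof.* Let $D$ be non-cuspidal. Choose a proper parabolic $\Pi=LU_\Pi$, minimal with $D^{U_\Pi}\neq0$, with $L=\prod G_{n_i}$, and a simple $FL$-submodule $N=\boxtimes N_i$ of $D^{U_\Pi}$. All $N_i$ are cuspidal: a nonzero fixed space of the radical of a proper parabolic in some $G_{n_i}$ would give $D^{U_{\Pi'}}\neq0$ for a smaller parabolic $\Pi'<\Pi$, as $U_{\Pi'}=U_\Pi(U_{\Pi'}\cap L)$. By exactness $N$ is a composition factor of $Y^{U_\Pi}$, the permutation module of $L$ on $U_\Pi\backslash G/B$.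

This $L$-set is a union of copies of $L/B_L$, $B_L=\prod B_{n_i}$. Indeed $G=\bigcup_w\Pi wB$, and $U_\Pi\backslash\Pi wB/B$ is $L$ modulo the image in $L$ of $\Pi\cap wBw^{-1}$, the stabilizer in $\Pi$ of a complete flag $\mathcal F_w$ of coordinate subspaces. This image stabilizes the complete coordinate flags that $\mathcal F_w$ induces on the diagonal blocks. Conversely, an element of $L$ stabilizing these stabilizes $\mathcal F_w$, because each member of $\mathcal F_w$ is the direct sum of its intersections with the coordinate blocks. So the image is the stabilizer in $L$ of a complete coordinate flag in each block, which is conjugate to $B_L$ by a permutation matrix in $L$.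

Hence $N$ is a composition factor of $F[L/B_L]$, whose restriction to $G_{n_i}$ is a sum of copies of $Y_{n_i}$. So $N_i$ is a cuspidal composition factor of $Y_{n_i}$ with $n_i<p$. By Lemma 5.3 all $n_i=1$, so $\Pi=B$ and $D^U\neq0$. $\square$

By Iwahori, $\mathcal H:=\mathrm{End}_G(Y)$ has basis $T_w$ ($w\in S_p$), $T_w(gB)=\sum_{xB\subseteq BwB}gxB$, with $T_s^2=(q-1)T_s+q$ and products multiplicative when lengths add. In particular the $T_s$ satisfy the braid relations and generate $\mathcal H$. Since $q=1$ in $F$, we have $T_s^2=1$, and comparing dimensions, $s\mapsto T_s$ gives $F[S_p]\cong\mathcal H$.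

**Lemma 5.5.** Let $M$ be the unique composition factor of $Y$ with $e_\psi M\ne0$ (it has multiplicity one, by Lemma 5.2). Then $M$ is cuspidal, and $M$ is the only cuspidal composition factor of $Y$.

*Proof.* A cuspidal composition factor $D$ has $e_\psi D\neq0$ by Lemma 5.1, so it is $M$. It remains to show that $M$ is cuspidal. Suppose not. By Lemma 5.4, $M^U\ne0$. By Lemma 5.2, $B$ acts trivially on $Y^U$, hence on its subquotient $M^U$. So $\mathrm{Hom}_G(Y,M)\cong M^B\neq0$. With $e_U=|U|^{-1}\sum_{u\in U}u$, the $B$-equivariant projection $M=M^U\oplus(1-e_U)M\to M^U$ gives $\mathrm{Hom}_G(M,Y)\cong\mathrm{Hom}_B(M,F)\neq0$. So $M$ is both a quotient $Y/K$ and a submodule of $Y$. As $M$ has multiplicity one in $Y$, that submodule is not contained in $K$; being simple, it meets $K$ in $0$, and $Y\cong M\oplus K$, where $M$ is not a composition factor of $K$. Hence $\mathrm{Hom}_G(Y,M)=\mathrm{End}_G(M)=F$ is one-dimensional and a direct summand of the right $\mathcal H$-module $\mathrm{Hom}_G(Y,Y)=\mathcal H$. This is a one-dimensional projective $FS_p$-module. But projective $FS_p$-modules are free over a subgroup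 of order $p$, so their dimensions are divisible by $p$, a contradiction. $\square$

Thus $M$ is simple and cuspidal, $Z$ acts trivially on it, and by Lemma 5.1 it is projective over $T/Z\cong T_p'$; so (1) holds for $M$. Moreover $\dim M=\prod_{i=1}^{p-1}(q^i-1)$.

## 6. The vertex and the block of $M_0$

Let $M_0$ be a simple submodule of $M|_S$; it is a simple $F\bar G$-module. By Clifford's theorem $M|_S$ is semisimple, so $M_0$ is a direct summand of $M|_S$.

*Proof of Theorem 2.3.*

**Step 1: the block of $M_0$ has full defect.** We look for an ordinary character of degree prime to $p$ in the block. Let $\mathrm{St}$ be the Steinberg character of $G$: an irreducible constituent of $\mathrm{Ind}_B^G1$ in characteristic $0$, of degree $|U|$, with $\mathrm{St}|_U$ the regular character (Carter, *Finite Groups of Lie Type*, Ch. 6). Since $U$ is a $p'$-group, the reduction of $\mathrm{St}$ modulo $p$ has a composition factor with nonzero $e_\psi$-part. All its composition factors are composition factors of $Y$, so this one is $M$. Hence $M_0$ is a composition factor of the reduction of some irreducible constituent $\chi$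 of $\mathrm{St}|_S$. By Clifford's theorem $\chi(1)$ divides $\mathrm{St}(1)=|U|$, so it is prime to $p$; and $\chi$ is a character of $\bar G$ because $Z\le\ker\mathrm{St}$. So the block of $M_0$ contains a character of $p'$-degree. By (B) its defect groups are the Sylow $p$-subgroups, of order $p^{a(p-1)}$ by Section 3.

**Step 2: $M_0$ is relatively projective to some $E\in\mathcal E$.** Let $X=M_0|_P$. It is a direct summand of $M|_P$, so by (1) it is projective on every elementary abelian subgroup of $P$ not in $\mathcal E$. By Lemma 3.1(b) the members of $\mathcal E$ are self-centralizing, and $\mathcal E$ is closed under conjugation. Theorem 4.1 shows that $X$ is a direct summand of $\bigoplus_j\mathrm{Ind}_{E_j}^P(X|_{E_j})$ with $E_j\in\mathcal E$. As $P$ is a Sylow subgroup, $M_0$ is a direct summand of $\mathrm{Ind}_P^{\bar G}X$, hence of $\bigoplus_j\mathrm{Ind}_{E_j}^{\bar G}(M_0|_{E_j})$. By Krull–Schmidt it is a summand of $\mathrm{Ind}_E^{\bar G}(M_0|_E)$ for one $E\in\mathcal E$. By (G1), $E\cong C_p\times C_p$ contains a vertex $R$ of $M_0$.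

**Step 3: the vertex is all of $E$.** Suppose $R<E$. If $|R|=p$, then $M_0|_R$ is projective by (1), as $R\notin\mathcal E$; but by (G2) it has a non-projective direct summand, a contradiction. If $R=1$, the block of $M_0$ has trivial defect groups by Proposition 1.1, while they have order $p^{a(p-1)}\ge p^2$. So $R=E$. (Alternatively, $R$ would be cyclic of order at most $p$, and Erdmann's result would bound the order of the defect groups by $p$.)

**Step 4: no bound.** By Steps 1–3, each $\mathrm{PSL}_p(q)$ with $q\equiv1\pmod p$ has a simple module with vertices isomorphic to $C_p\times C_p$ in a block with defect groups of order $p^{a(p-1)}$. Since $a$ is unbounded, no constant $c_{\mathcal G}(C_p\times C_p)$ exists for $\mathcal G=\{\mathrm{PSL}_p(q):q\equiv1\bmod p\}$. A bound for a larger set would be a bound for $\mathcal G$, so none exists there either. $\blacksquare$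

## 7. One source for infinitely many $q$

Theorem 2.3 leaves a loophole. By Example 2.1 there are infinitely many classes of pairs $(C_p\times C_p,L)$, so the sources of the modules $M_0$ might change with $q$, each belonging to a bounded number of groups. We close it by showing that, for fixed $p$, the non-projective part of $M|_E$ has bounded dimension and is defined over $\mathbb F_p$.

Let $E\in\mathcal E$ be arbitrary. For an $FE$-module $X$ write $X=\mathrm{core}(X)\oplus(\text{projective})$, with $\mathrm{core}(X)$ having no projective summand, and let $\kappa(X)=\dim\mathrm{core}(X)$.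

*Proof of Theorem 2.4.*

**Step 1: $\kappa$ in short exact sequences.** The purpose is the estimate (3) below. Projective covers and injective hulls of $V$ have dimension at most $p^2\dim V$, so $\kappa(\Omega^{\pm1}X)\le p^2\kappa(X)$. If $X_1\to X_2\to X_3\to\Omega^{-1}X_1$ is a triangle in the stable category, we may replace $X_1,X_2$ by their cores, and then $X_3$ is stably a quotient of $\mathrm{core}(X_2)\oplus I(\mathrm{core}(X_1))$. So $\kappa(X_3)\le\kappa(X_2)+p^2\kappa(X_1)$. A short exact sequence $0\to X_1\to X_2\to X_3\to0$ gives the triangles with first three terms $X_1,X_2,X_3$, then $\Omega X_3,X_1,X_2$, and then $\Omega X_2,\Omega X_3,X_1$. Hence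
$$\kappa(X_3)\le\kappa(X_2)+p^2\kappa(X_1),\quad \kappa(X_2)\le\kappa(X_1)+p^4\kappa(X_3),\quad \kappa(X_1)\le p^2\kappa(X_3)+p^4\kappa(X_2),$$
and therefore
$$\text{each of the three values of }\kappa\text{ is at most }p^4\text{ times the sum of the other two.}\tag{3}$$

**Step 2: $\kappa(Y|_E)=(p+1)\,p!$, independent of $q$.** $Y$ is the permutation module on complete flags. No flag is fixed by $E$: by Lemma 3.1(d) the preimage of $E$ in $S$ is a nonabelian $p$-group, while $p$-subgroups of $B$ meet $U$ trivially, so they embed in $B/U\cong T$ and are abelian. Each of the $p+1$ subgroups $C$ of order $p$ in $E$ is generated by the image of $z$ or of some $t\notin T_S$, and such an element has $p$ distinct eigenvalues in $\mathbb F_q$ (Lemma 3.1(a)). The complete flags it stabilizes correspond to the orderings of its $p$ eigenlines, so $C$ fixes exactly $p!$ flags. As $E$ fixes none, each of them has stabilizer $C$ in $E$, and they form $(p-1)!$ orbits of $E$ of length $p$. All other flags fixed by no such $C$ lie in free orbits. Thus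
$$Y|_E\cong\bigoplus_CF[E/C]^{(p-1)!}\oplus(\text{free}).$$
Each $F[E/C]$ is indecomposable of dimension $p<p^2$, so $\kappa(Y|_E)=(p+1)(p-1)!\,p=(p+1)\,p!$.

**Step 3: composition factors with nonzero $U$-fixed points.** The purpose is to match them with simple $\mathcal H$-modules. For subquotients $D$ of $Y$ put $\Phi(D)=\mathrm{Hom}_G(Y,D)$, a right $\mathcal H$-module. Evaluating at the coset $B$ gives $\Phi(D)\cong D^B$, and $D^B=D^U$ since $B$ acts trivially on $Y^U$. So $\Phi$ is exact on such $D$. We claim: *if $D$ is simple with $\Phi(D)\neq0$, then $\Phi(D)$ is simple and determines $D$.*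

First consider $e_UD=D^U$ as a module for $e_UFGe_U$. If $0\ne W\le e_UD$ is a submodule, then $FG\,W=D$, so $e_UD=e_UFGe_UW=W$; thus $e_UD$ is simple. If $D\not\cong D'$ are simple, both with nonzero $U$-fixed points, and $W$ is the graph of an isomorphism $e_UD\to e_UD'$, then $e_U(FG\,W)=e_UFGe_UW=W$. But $FG\,W$ is one of $0,D,D',D\oplus D'$, and $e_U$ of none of these is a graph of an isomorphism. So $e_UD$ determines $D$.

Now compare with $\mathcal H$. Let $v\in D^U=D^B$. Every $g\in G$ lies in some $UwTU$, and then $e_Uge_Uv=e_Uwv$. Under $\Phi(D)\cong D^B$, the element $T_w$ sends $v$ to $\sum_{xB\subseteq BwB}xv=q^{\ell(w)}e_Uwv$, because the cosets in $BwB$ form the $U$-orbit of $wB$, of length $q^{\ell(w)}$. As $q\neq0$ in $F$, both algebras act through the span of the operators $v\mapsto e_Uwv$. So they have the same submodules and the same isomorphisms between such spaces, which proves the claim.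

**Step 4: the summands $C_j$ of $Y$.** The Brauer tree of the principal $p$-block of $S_p$ is a line without exceptional vertex (James–Kerber, *The Representation Theory of the Symmetric Group*, Ch. 6). Its simple modules can be numbered $d_0=$ trivial, $d_1,\dots,d_{p-2}=$ sign along the line, and the projective cover of $d_j$ has composition factors $d_j,d_j,d_{j-1},d_{j+1}$, where $d_{-1}$ and $d_{p-1}$ are to be omitted. Let $\varepsilon_j\in\mathcal H$ be a primitive idempotent with $\varepsilon_j\mathcal H$ the projective cover of $d_j$, and $C_j=\varepsilon_jY$, a direct summand of $Y$ with $\Phi(C_j)=\varepsilon_j\mathcal H$. Every simple $\mathcal H$-module is a composition factor of $\Phi(Y)=\mathcal H$, so by Step 3 there is a unique composition factor $D_j$ of $Y$ with $\Phi(D_j)\cong d_j$. By exactness, the composition factors $D$ of $C_j$ with $\Phi(D)\neq0$ are $D_j,D_j,D_{j-1},D_{j+1}$, where $D_{-1}$ and $D_{p-1}$ are omitted.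

A composition factor of $C_j$ with $\Phi=0$ has no nonzero $U$-fixed points, so it is cuspidal by Lemma 5.4, hence is $M$ by Lemma 5.5; and $\Phi(M)=0$. Since $\dim e_\psi M=1$ and $e_\psi$ kills all other factors, the multiplicity of $M$ in $C_j$ is $\dim e_\psi C_j=\dim\varepsilon_j(e_\psi Y)$. The endomorphism $1+T_s$ sends $gB$ to $\sum_{xB\subseteq\Pi_s}gxB$, so it factors through $F[G/\Pi_s]$, and $e_\psi F[G/\Pi_s]=0$ by Lemma 5.2. So $T_s$ acts as $-1$ on the one-dimensional space $e_\psi Y$, and $\mathcal H$ acts on it by the sign character $\mathrm{sgn}:\mathcal H\to F$. Now $\mathrm{sgn}(\varepsilon_j)\neq0$ if and only if the right module $\mathrm{sgn}$ is a quotient of $\varepsilon_j\mathcal H$, that is, if and only if $j=p-2$. Hence: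

* for $j<p-2$, $C_j$ has composition factors $D_j,D_j,D_{j-1},D_{j+1}$ (with $D_{-1}$ omitted);
* $C_{p-2}$ has composition factors $D_{p-2},D_{p-2},D_{p-3}$ and $M$ once.

Moreover $D_0\cong F$: the trivial module is a quotient of $Y$, and $T_s$ acts on $\Phi(F)$ as $q=1$.

As a check take $p=3$. Then $d_0,d_1$ are one-dimensional, $\mathcal H=\varepsilon_0\mathcal H\oplus\varepsilon_1\mathcal H$ and $Y=C_0\oplus C_1$ has composition factors $D_0$ and $D_1$ three times each, and $M$ once. With $\dim Y=(q^2+q+1)(q+1)$ and $\dim M=(q-1)(q^2-1)$ this gives $3\dim D_1=3q^2+3q-3$, so $\dim D_1=q^2+q-1$. For $q=4$: $105=3+3\cdot19+45$.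

**Step 5: $\kappa(M|_E)\le b(p)$ for a constant $b(p)$ depending only on $p$.** We first note: if a module $C$ has bounded $\kappa$ and bounded length, and all its composition factors except one, of multiplicity one, have bounded $\kappa$, then the remaining factor has bounded $\kappa$. Take a composition series in which the exceptional factor is $X_i/X_{i-1}$. By (3), going up the series, $\kappa(X_{i-1})$ and $\kappa(C/X_i)$ are bounded; then $\kappa(X_i)$ is bounded, from $C$ and $C/X_i$; then $\kappa(X_i/X_{i-1})$ is bounded.

Now $\kappa(C_j|_E)\le\kappa(Y|_E)=(p+1)\,p!$, the length of $C_j$ is at most $4$, and $\kappa(D_0|_E)=1$. Apply the remark to $C_0,C_1,\dots,C_{p-3}$ successively: in $C_j$ the factor $D_{j+1}$ has multiplicity one, and the others are already bounded. This bounds $\kappa(D_1|_E),\dots,\kappa(D_{p-2}|_E)$. Applied to $C_{p-2}$, it bounds $\kappa(M|_E)$. No bound depends on $q$ or on $E$.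

**Step 6: $M\cong F\otimes_{\mathbb F_p}\widetilde M$ for an $\mathbb F_pG$-module $\widetilde M$.** Let $k\subset F$ be a finite field over which all simple $FG$-modules are realized and which contains the values of $\vartheta$. Let $\widetilde M$ be the simple $\mathbb F_pG$-module such that $M$ is a constituent of $F\otimes\widetilde M$. Over finite fields there are no nontrivial Schur indices, so $F\otimes\widetilde M$ is a direct sum of pairwise non-isomorphic Galois conjugates $M^\gamma$ of $M$, $\gamma\in\mathrm{Gal}(k/\mathbb F_p)$. As $Y$ is defined over $\mathbb F_p$, each $M^\gamma$ is a composition factor of $Y$. Its restriction to $U$ contains $\gamma\circ\psi$. Since $\gamma$ raises roots of unity to a power, $\gamma\circ\psi(u)=\vartheta(c\sum_iu_{i,i+1})$ for some $c\in\mathbb F_q^\times$. Conjugation by a diagonal matrix multiplies $u_{i,i+1}$ by $t_i/t_{i+1}$, so choosing all $t_i/t_{i+1}$ equal to $c$ or $c^{-1}$ shows that this character is $T$-conjugate to $\psi$. Hence $e_\psi M^\gamma\neq0$ and $M^\gamma\cong M$. As the conjugates in the sum are pairwise non-isomorphic, $F\otimes\widetilde M\cong M$.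

**Step 7: finitely many sources.** Let $Q=C_p\times C_p$. By Section 6, $M_0$ has a vertex $E\in\mathcal E$, and by (G2) a source $L$ can be taken as a non-projective indecomposable summand of $M_0|_E$, hence of $M|_E$. Write $\widetilde M|_E=\widetilde K\oplus(\text{projective})$, where $\widetilde K$ has no projective summand. Over any field of characteristic $p$, an $E$-module has a projective summand if and only if $\nu=\sum_{g\in E}g$ acts nontrivially: if $\nu v\neq0$, the map from the group algebra given by $1\mapsto v$ is injective, because $\nu$ spans the socle, and it splits because the group algebra is injective. So $F\otimes\widetilde K$ has no projective summand, it is the core of $M|_E$, and $\dim\widetilde K=\kappa(M|_E)\le b(p)$. By Krull–Schmidt, $L$ is a summand of $F\otimes\widetilde K$.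

After identifying $E\cong Q$, $\widetilde K$ is one of the finitely many $\mathbb F_pQ$-modules of dimension at most $b(p)$, and each $F\otimes\widetilde K$ has finitely many indecomposable summands. So, for fixed $p$, only finitely many equivalence classes of pairs $(Q,L)$ arise as $q$ varies. As $a$ is unbounded, one class occurs for a sequence of $q$ with $a\to\infty$, where the defect groups have order $p^{a(p-1)}\to\infty$. $\blacksquare$

## 8. Direct and central products with a $p$-group

*Proof of Corollary 2.5.* We enlarge the vertex by a normal $p$-subgroup, using Lemma 2.2 with $D=M_0$, whose vertex is $E\cong C_p\times C_p$.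

**Step 1: direct products.** Let $\Gamma=\bar G\times Q'$ and $N=Q'$. The vertex of $M_0$ over $\Gamma$ is $E\times Q'\cong C_p\times C_p\times Q'$.

**Step 2: central products.** Let $Q'\neq1$, let $\Gamma=S\circ Q'$ be a central product identifying $Z(S)$ with a central subgroup of order $p$ of $Q'$, and let $N$ be the image of $Q'$; then $\Gamma/N\cong S/Z(S)=\bar G$. The preimage of $E$ in $\Gamma$ is $\widetilde E\circ Q'$, where $\widetilde E$ is the preimage of $E$ in $S$. By Lemma 3.1(d), $\widetilde E\cong p_+^{1+2}$, and its center is $Z(S)$. So the vertex is $p_+^{1+2}\circ Q'$. Every central product over a subgroup of order $p$ arises: given an identification of $Z(p_+^{1+2})$ with a central subgroup of $Q'$, transport it to $Z(S)=Z(\widetilde E)$ along an isomorphism $p_+^{1+2}\cong\widetilde E$ and use it to define $\Gamma$. Taking $Q'=C_p$ gives $p_+^{1+2}$ itself.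

**Step 3: the defect groups.** In both cases the inflation to $\Gamma$ of the character $\chi$ from Section 6, Step 1, has degree prime to $p$, and $M_0$ is a composition factor of its reduction. So the block of $\Gamma$ containing $M_0$ has the Sylow $p$-subgroups of $\Gamma$ as defect groups, of order at least $|\bar G|_p=p^{a(p-1)}$. For fixed $Q'$ and varying $q$ this is unbounded, while the isomorphism type of the vertex stays fixed. $\blacksquare$
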